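\title{The dominating number is at most the reaping number at every uncountable regular cardinal}

\begin{abstract}
We prove in ZFC that $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$ for every uncountable regular cardinal $\kappa$: any family of fewer than $\mathfrak d(\kappa)$ subsets of $\kappa$ of size $\kappa$ is split by a single set. More strongly, for such a family there is a coloring of $\kappa$ with $\kappa$ colors in which every member of the family has $\kappa$ points of every color. The splitting set is built directly, by comparing two functions $\kappa\to\omega$ that come from decreasing chains of closed unbounded sets.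
\end{abstract}

\section{Dominating and reaping}\label{sec:intro}

Throughout, $\kappa$ is an uncountable regular cardinal, $\kappa^\kappa$ is the set of functions from $\kappa$ to $\kappa$, and $[\kappa]^\kappa$ is the set of subsets of $\kappa$ of size $\kappa$. All proofs are in ZFC.

For $f,g\in\kappa^\kappa$ write $f\le^*g$ if $|\{\alpha<\kappa:g(\alpha)<f(\alpha)\}|<\kappa$. A family $\mathcal D\subseteq\kappa^\kappa$ is \emph{dominating} if every $g\in\kappa^\kappa$ satisfies $g\le^*f$ for some $f\in\mathcal D$, and $\mathcal F\subseteq\kappa^\kappa$ is \emph{unbounded} if no single $g$ satisfies $f\le^*g$ for all $f\in\mathcal F$. The \emph{dominating number} $\mathfrak d(\kappa)$ and the \emph{bounding number} $\mathfrak b(\kappa)$ are the least sizes of a dominating and of an unbounded family. For a family of functions, being of size $<\mathfrak b(\kappa)$ gives one $g$ that lies above each member at all but fewer than $\kappa$ points. Being of size $<\mathfrak d(\kappa)$ gives less: one $g$ that exceeds each member at $\kappa$ many points, which depend on the member.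

A set $x\subseteq\kappa$ \emph{splits} $r\in[\kappa]^\kappa$ if $|r\cap x|=|r\setminus x|=\kappa$. A family $\mathcal R\subseteq[\kappa]^\kappa$ is \emph{unsplit} if no single $x\subseteq\kappa$ splits all its members, and the \emph{reaping number} $\mathfrak r(\kappa)$ is the least size of an unsplit family. An unsplit family imitates an ultrafilter: for each $x$, some member lies inside $x$ or outside $x$, up to fewer than $\kappa$ points.

The first bounds are
\begin{equation}\label{eq:bounds}
\kappa<\mathfrak b(\kappa)\le\mathfrak d(\kappa)\le 2^\kappa,\qquad \mathfrak b(\kappa)\le\mathfrak r(\kappa)\le 2^\kappa .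
\end{equation}
Indeed, given $f_i$ for $i<\kappa$, the function $g(\alpha)=\sup_{i\le\alpha}f_i(\alpha)$ takes values below $\kappa$ by regularity and satisfies $f_i(\alpha)\le g(\alpha)$ for $\alpha\ge i$; so $\kappa<\mathfrak b(\kappa)$. A dominating family is unbounded, since a bound $g$ would give $g+1\le^*f\le^*g$ for some member $f$. The family $\kappa^\kappa$ is dominating, and $[\kappa]^\kappa$ is unsplit because no set splits itself; both have size $2^\kappa$. The inequality $\mathfrak b(\kappa)\le\mathfrak r(\kappa)$ is Proposition~\ref{prop:b} below. If $2^\kappa=\kappa^+$, all three numbers equal $\kappa^+$. In general it is natural to ask whether the lower bound $\mathfrak b(\kappa)$ for $\mathfrak r(\kappa)$ can be raised to $\mathfrak d(\kappa)$.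

The evidence points in two directions. The same definitions make sense for $\omega$ in place of $\kappa$, and there the inequality $\mathfrak d\le\mathfrak r$ is not provable: in Miller's model $\mathfrak r\le\mathfrak u=\aleph_1<\mathfrak d=\aleph_2$, where $\mathfrak u$ is the least size of a base of a nonprincipal ultrafilter on $\omega$; see Blass~\cite{Blass}. On the other hand, Raghavan and Shelah proved that $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$ whenever $\kappa\ge\beth_\omega$, where $\beth_0=\aleph_0$, $\beth_{n+1}=2^{\beth_n}$ and $\beth_\omega=\sup_n\beth_n$. The inequality also holds whenever $\mathfrak r(\kappa)<\mathfrak b(\kappa)^{+\kappa}$, the $\kappa$-th successor of $\mathfrak b(\kappa)$, or $\mathrm{cf}(\mathfrak r(\kappa))\le\kappa$. The problem, posed by Fischer and Soukup~\cite{FS}, is this: \emph{does ZFC prove $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$ for every uncountable regular cardinal $\kappa$, or can the inequality consistently fail for some such $\kappa$?} We show that ZFC proves it.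

\begin{theorem}\label{thm:A}
If $\mathcal R\subseteq[\kappa]^\kappa$ and $|\mathcal R|<\mathfrak d(\kappa)$, then some $x\subseteq\kappa$ splits every member of $\mathcal R$. Hence $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$.
\end{theorem}

\begin{theorem}\label{thm:B}
If $\mathcal B\subseteq[\kappa]^\kappa$ and $|\mathcal B|<\mathfrak d(\kappa)$, then there is $c:\kappa\to\kappa$ such that $|b\cap c^{-1}\{\xi\}|=\kappa$ for every $b\in\mathcal B$ and every $\xi<\kappa$.
\end{theorem}

Theorem~\ref{thm:B} contains Theorem~\ref{thm:A} (take $x=c^{-1}\{0\}$), but its proof uses Theorem~\ref{thm:A}, so we prove the two in this order.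

\section{Clubs and long blocks}\label{sec:blocks}

Regularity of $\kappa$ is used in the following forms: a subset of $\kappa$ has size $\kappa$ if and only if it is unbounded; fewer than $\kappa$ ordinals below $\kappa$ have supremum below $\kappa$; a union of fewer than $\kappa$ sets of size $<\kappa$ has size $<\kappa$. Since $\omega<\kappa$, two special cases are available, and they carry the proof.
\begin{itemize}
\item[(U1)] The supremum of countably many ordinals below $\kappa$ is below $\kappa$.
\item[(U2)] If a set of size $\kappa$ is a union of countably many sets, one of them has size $\kappa$.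
\end{itemize}
For $Y\subseteq\kappa$ and $\gamma<\kappa$, the set $Y\setminus\gamma$ is $\{\alpha\in Y:\alpha\ge\gamma\}$.

A \emph{club} is an unbounded set $E\subseteq\kappa$ that contains each of its limit points below $\kappa$; we also require $0\in E$. The intersection of fewer than $\kappa$ clubs is a club. For $g\in\kappa^\kappa$ the set of \emph{closure points}
\[
C_g=\{\delta<\kappa: g(\beta)<\delta\text{ for all }\beta<\delta\}
\]
is a club. It contains $0$ and its limit points. It is unbounded: given $\alpha_0<\kappa$, let $\alpha_{k+1}=\max\{\alpha_k,\sup_{\beta<\alpha_k}(g(\beta)+1)\}$; then $\delta=\sup_k\alpha_k$ is below $\kappa$ by (U1), and every $\beta<\delta$ is below some $\alpha_k$, so $g(\beta)<\alpha_{k+1}\le\delta$.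

For a club $E$ and $\alpha<\kappa$ let
\[
\varphi_E(\alpha)=\max(E\cap(\alpha+1)),\qquad \alpha^{+E}=\min(E\setminus(\alpha+1)).
\]
The maximum exists because $0\in E$ and $E$ is closed. The intervals $[e,e^{+E})$ for $e\in E$ are the \emph{$E$-blocks}. They partition $\kappa$ into bounded pieces, and $\varphi_E(\alpha)$ is the left endpoint of the block of $\alpha$. By regularity, a set has size $\kappa$ if and only if it meets $\kappa$ many $E$-blocks. If $E'\subseteq E$ are clubs, then
\begin{equation}\label{eq:coarser}
\varphi_{E'}\le\varphi_E\ \text{ pointwise, and }\ \varphi_{E'}\text{ is constant on each $E$-block.}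
\end{equation}
The first part holds because $E'\cap(\alpha+1)\subseteq E\cap(\alpha+1)$. The second holds because $E'$ has no point strictly between $e$ and $e^{+E}$ for $e\in E$, so $E'\cap(\alpha+1)=E'\cap(e+1)$ for all $\alpha$ in the block of $e$.

For $f\in\kappa^\kappa$, call the block $[e,e^{+E})$ \emph{$f$-long} if $f(e)<e^{+E}$. In every application $f(\gamma)$ is an ordinal by which some desired event has occurred at or after $\gamma$, so an $f$-long block is one inside which the event occurs. The simplest event is that a given set acquires a point.

\begin{proposition}\label{prop:b}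
$\mathfrak b(\kappa)\le\mathfrak r(\kappa)$.
\end{proposition}

\begin{proof}
Let $\mathcal R\subseteq[\kappa]^\kappa$ have size $<\mathfrak b(\kappa)$. For $r\in\mathcal R$ let $f_r(\gamma)=\min(r\setminus\gamma)$. Fix $g$ with $f_r\le^*g$ for all $r$, and let $E=C_g$. For each $r$, all but fewer than $\kappa$ many $e\in E$ satisfy $e\le f_r(e)\le g(e)<e^{+E}$, so $r$ meets all but fewer than $\kappa$ many blocks. Choose $X\subseteq E$ with $|X|=|E\setminus X|=\kappa$ and let $x$ be the union of the blocks $[e,e^{+E})$ with $e\in X$. Each of $r\cap x$ and $r\setminus x$ meets $\kappa$ many blocks.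
\end{proof}

Below $\mathfrak d(\kappa)$ we can no longer make almost all blocks long, but we can make $\kappa$ many of them long.

\begin{lemma}[long blocks]\label{lem:long}
Let $\mathcal F\subseteq\kappa^\kappa$ with $|\mathcal F|<\mathfrak d(\kappa)$, and let $C$ be a club. There is a club $E\subseteq C$ such that for every $f\in\mathcal F$ there are $\kappa$ many $f$-long $E$-blocks.
\end{lemma}

\begin{proof}
A function $g$ that escapes $f$ exceeds it at points $\alpha$ that need not be left endpoints of blocks. To transfer the inequality from $\alpha$ to the left endpoint below it, we first replace $f$ by $\hat f(\alpha)=\sup_{\beta\le\alpha}f(\beta)$, which lies in $\kappa^\kappa$ by regularity. The family $\{\hat f:f\in\mathcal F\}$ has size $<\mathfrak d(\kappa)$, so it is not dominating: there is $g$ with $g\not\le^*\hat f$ for all $f\in\mathcal F$. Let $E=C\cap C_g$. Fix $f\in\mathcal F$. There are $\kappa$ many $\alpha$ with $\hat f(\alpha)<g(\alpha)$. For such $\alpha$ let $e=\varphi_E(\alpha)$. Then $e\le\alpha<e^{+E}$ and $e^{+E}\in C_g$, so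
\[
f(e)\le\hat f(\alpha)<g(\alpha)<e^{+E}.
\]
Thus the block of $\alpha$ is $f$-long, and these $\kappa$ many $\alpha$ meet $\kappa$ many blocks.
\end{proof}

The lemma fails for a dominating family $\mathcal F$: given a club $E$, some $f\in\mathcal F$ satisfies $e^{+E}\le f(e)$ for all but fewer than $\kappa$ many $e$, because the function $\alpha\mapsto\alpha^{+E}$ is $\le^*f$. So the lemma uses the full strength of the hypothesis. It is the only place where we use that a small family is not dominating.

\section{Splitting by comparing two functions}\label{sec:compare}

The proof of Proposition~\ref{prop:b} does not extend to families of size $<\mathfrak d(\kappa)$. For $X\subseteq E$, the union of the blocks with left endpoint in $X$ splits $r$ if and only if $X$ splits $\varphi_E[r]$, since size $\kappa$ is the same as meeting $\kappa$ many blocks. In Proposition~\ref{prop:b} each $\varphi_E[r]$ was almost all of $E$. With Lemma~\ref{lem:long} we learn only that $\varphi_E[r]$ has size $\kappa$, which is true for every club, and we face the original problem again on $E$. The splitting set must therefore cut through blocks, and for this we need more to happen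 inside a long block than one point of $r$.

\begin{definition}
A function $n:\kappa\to\omega$ is \emph{tall} on $b\subseteq\kappa$ if $|\{\alpha\in b:n(\alpha)\ge i\}|=\kappa$ for every $i<\omega$.
\end{definition}

If $n$ is tall on $r$, then (U1) lets us ask that $n$ be unbounded on $r$ inside a single block. One could also try to split by a union of level sets of $n$. The next example defeats both unions of blocks and unions of level sets, and shows what works instead.

\begin{example}\label{ex:grid}
Write each $\alpha<\kappa$ uniquely as $\alpha=\omega^2\gamma+\omega k+l$ with $\gamma<\kappa$ and $k,l<\omega$, and put $s(\alpha)=k$, $n(\alpha)=l$. For fixed $\gamma$ the map $\alpha\mapsto(s(\alpha),n(\alpha))$ identifies the interval $[\omega^2\gamma,\omega^2(\gamma+1))$ with the \emph{square} $\omega\times\omega$. The columns $\{k\}\times\omega$ of the squares are the blocks of the club $E=\{\omega\delta:\delta<\kappa\}$, and $s$ is constant on them. Let $\mathcal R_0$ be the family of all $r\subseteq\kappa$ that contain, in each of $\kappa$ many squares, a product $A\times B$ of two infinite subsets of $\omega$ (depending on the square). The function $n$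 is tall on every $r\in\mathcal R_0$, since the sets $B$ are infinite.

No union $n^{-1}[D]$ of level sets splits all of $\mathcal R_0$: one of $D$ and $\omega\setminus D$ is infinite, and its preimage under $n$ is a member of $\mathcal R_0$ inside or outside $n^{-1}[D]$. No union $y$ of columns does either: in each square infinitely many columns lie inside $y$ or infinitely many lie outside $y$, one of the two alternatives holds in $\kappa$ many squares, and the union of the corresponding columns is a member of $\mathcal R_0$ inside or outside $y$.

But $x=\{\alpha:s(\alpha)\le n(\alpha)\}$ splits every $r\in\mathcal R_0$; see Figure~\ref{fig:grid}. Take a square in which $A\times B\subseteq r$. Going up the column $k=\min A$ we reach $(k,l)$ with $l\in B$ and $l\ge k$, a point of $r\cap x$. Going along the row $l=\min B$ we reach $(k,l)$ with $k\in A$ and $k>l$, a point of $r\setminus x$. This happens in $\kappa$ many squares.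
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\foreach \x in {0,...,6} {
  \foreach \y in {0,...,6} {
    \ifnum\x>\y\relax
      \draw (\x,\y) circle (0.12);
    \else
      \fill (\x,\y) circle (0.12);
    \fi
  }
}
\draw[rounded corners] (1.65,-0.35) rectangle (2.35,6.5);
\draw[rounded corners,dashed] (-0.35,2.65) rectangle (6.5,3.35);
\draw[->] (-0.9,-0.9) -- (7,-0.9) node[right] {$s$};
\draw[->] (-0.9,-0.9) -- (-0.9,7) node[above] {$n$};
\end{tikzpicture}
\caption{The set of points of $\omega\times\omega$ with $s\le n$ (filled). It contains all but finitely many points of each column, where $s$ is constant (solid frame), and only finitely many points of each row, where $n$ is constant (dashed frame).}\label{fig:grid}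
\end{figure}

The example used two features only: where $s$ is constant, $n$ grows, and where $n$ is constant, $s$ grows. The product structure is not needed.

\begin{lemma}[comparison]\label{lem:compare}
Let $E$ be a club, let $n,s:\kappa\to\omega$ with $s$ constant on each $E$-block, and let $r\in[\kappa]^\kappa$. Suppose that
\begin{itemize}
\item[(i)] $n$ is unbounded on $r\cap[e,e^{+E})$ for $\kappa$ many $e\in E$;
\item[(ii)] $s$ is tall on $r\cap n^{-1}\{j\}$ for some $j<\omega$.
\end{itemize}
Then $x=\{\alpha<\kappa:s(\alpha)\le n(\alpha)\}$ splits $r$.
\end{lemma}

\begin{proof}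
For each $e$ as in (i) there is $\alpha\in r\cap[e,e^{+E})$ with $n(\alpha)\ge s(e)=s(\alpha)$. So $r\cap x$ meets $\kappa$ many blocks. By (ii) there are $\kappa$ many $\alpha\in r$ with $n(\alpha)=j$ and $s(\alpha)\ge j+1$, and these lie in $r\setminus x$.
\end{proof}

To apply the lemma to a small family we must produce tall functions, and the second one must be constant on blocks that are given in advance.

\section{Descent along a chain of clubs}\label{sec:descent}

A function tall on many sets at once need not exist. If $U$ is an ultrafilter on $\kappa$ closed under countable intersections, every $n:\kappa\to\omega$ is constant on a member of $U$, hence not tall on it. So smallness of the family has to be used, and our tool for that produces clubs, not natural numbers. The link is well-foundedness. Along a decreasing chain of clubs the ordinal $\varphi_E(\alpha)$ can only decrease, so it drops finitely often, and the stages at which it drops form a finite set attached to $\alpha$. By \eqref{eq:coarser} this set depends only on the block of $\alpha$ for the first club of the chain. Lemma~\ref{lem:long} lets us force a drop at a given stage for many points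 of each set.

\begin{lemma}[one drop]\label{lem:drop}
Let $E$ be a club and let $\mathcal B\subseteq[\kappa]^\kappa$ with $|\mathcal B|<\mathfrak d(\kappa)$. There is a club $E^*\subseteq E$ such that every $b\in\mathcal B$ has $\kappa$ many points $\alpha$ with $\varphi_{E^*}(\alpha)<\varphi_E(\alpha)$.
\end{lemma}

\begin{proof}
A point drops exactly when it lies outside the first $E$-block of its $E^*$-block, so the event to wait for is a point of $b$ beyond the next point of $E$. For $b\in\mathcal B$ let $t_b(\gamma)=\min(b\setminus\gamma^{+E})$. Let $E^*\subseteq E$ be given by Lemma~\ref{lem:long} for the family $\{t_b:b\in\mathcal B\}$ and $C=E$. Suppose the $E^*$-block of $e\in E^*$ is $t_b$-long, and let $\alpha=t_b(e)\in b$. Then $e<e^{+E}\le\alpha<e^{+E^*}$, so $\varphi_{E^*}(\alpha)=e$ while $\varphi_E(\alpha)\ge e^{+E}>e$. The points $\alpha$ obtained in this way meet $\kappa$ many $E^*$-blocks.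
\end{proof}

\begin{lemma}[descent]\label{lem:descent}
Let $E$ be a club and let $\mathcal B\subseteq[\kappa]^\kappa$ with $|\mathcal B|<\mathfrak d(\kappa)$. There is a function $S$ from $\kappa$ to the finite subsets of $\kappa$, constant on each $E$-block, such that
\[
|\{\alpha\in b:\xi\in S(\alpha)\}|=\kappa\qquad\text{for all }b\in\mathcal B\text{ and }\xi<\kappa .
\]
\end{lemma}

\begin{proof}
Define clubs $E_\xi$ by recursion on $\xi<\kappa$: let $E_0=E$, let $E_{\xi+1}\subseteq E_\xi$ be given by Lemma~\ref{lem:drop} for $E_\xi$ and $\mathcal B$, and let $E_\xi=\bigcap_{\eta<\xi}E_\eta$ for limit $\xi$, an intersection of fewer than $\kappa$ clubs. The chain is decreasing. Put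
\[
S(\alpha)=\{\xi<\kappa:\varphi_{E_{\xi+1}}(\alpha)<\varphi_{E_\xi}(\alpha)\}.
\]
If $\xi<\xi'$ and $\xi\in S(\alpha)$, then $\varphi_{E_{\xi'}}(\alpha)\le\varphi_{E_{\xi+1}}(\alpha)<\varphi_{E_\xi}(\alpha)$ by \eqref{eq:coarser}. An infinite $S(\alpha)$ would thus give an infinite strictly decreasing sequence of ordinals, so $S(\alpha)$ is finite. Each $E_\xi$ is contained in $E$, so each $\varphi_{E_\xi}$ is constant on $E$-blocks by \eqref{eq:coarser}, and hence so is $S$. The displayed property is the choice of $E_{\xi+1}$.
\end{proof}

\begin{example}\label{ex:cnf}
For $E=\kappa$ and $\mathcal B=\{\kappa\}$ the chain $E_\xi=\{\omega^\xi\gamma:\gamma<\kappa\}$ has the form in the proof. Recall the Cantor normal form: every ordinal is uniquely a finite sum $\omega^{\xi_1}k_1+\dots+\omega^{\xi_l}k_l$ with $\xi_1>\dots>\xi_l$ and $0<k_i<\omega$. An ordinal lies in $E_\xi$ exactly when all its exponents are $\ge\xi$, so $E_\xi=\bigcap_{\eta<\xi}E_\eta$ for limit $\xi$. The terms of $\alpha$ with exponent $<\xi$ add up to less than $\omega^\xi$, so $\varphi_{E_\xi}(\alpha)$ is obtained by deleting them. Hence $S(\alpha)$ is the set of exponents of $\alpha$;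 for instance $S(\omega^\omega+\omega^3 2+5)=\{0,3,\omega\}$. Each $\xi<\kappa$ is an exponent of $\kappa$ many ordinals, namely of all $\omega^{\xi+1}\gamma+\omega^\xi$. The lemma adapts this picture to a given family by spacing the clubs further apart.
\end{example}

\begin{corollary}\label{cor:tall}
Let $E$ be a club and let $\mathcal B\subseteq[\kappa]^\kappa$ with $|\mathcal B|<\mathfrak d(\kappa)$. There is $s:\kappa\to\omega$, constant on each $E$-block, that is tall on every member of $\mathcal B$.
\end{corollary}

\begin{proof}
Take $S$ from Lemma~\ref{lem:descent} and let $s(\alpha)$ be the least natural number greater than all elements of the finite set $S(\alpha)\cap\omega$. Then $s$ is constant on $E$-blocks. For $b\in\mathcal B$ and $i<\omega$, the set $\{\alpha\in b:s(\alpha)\ge i\}$ contains $\{\alpha\in b:i\in S(\alpha)\}$, which has size $\kappa$.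
\end{proof}

Only the first $\omega$ clubs of the chain matter for this corollary. The full chain is needed in Section~\ref{sec:colors}.

\section{The splitting set}\label{sec:A}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\mathcal R\subseteq[\kappa]^\kappa$ with $|\mathcal R|<\mathfrak d(\kappa)$. We choose $n$, $E$ and $s$, in this order, so that Lemma~\ref{lem:compare} applies to every $r\in\mathcal R$. The order is forced: $E$ must be long enough for $n$, and $s$ must respect both the blocks of $E$ and the level sets of $n$.

\emph{The function $n$.} Corollary~\ref{cor:tall}, applied to the club $\kappa$ and the family $\mathcal R$, gives $n:\kappa\to\omega$ tall on every $r\in\mathcal R$.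

\emph{The club $E$.} For $r\in\mathcal R$ and $i<\omega$ the set $r^{\ge i}=\{\alpha\in r:n(\alpha)\ge i\}$ has size $\kappa$, so it is unbounded. By (U1),
\[
h_r(\gamma)=\sup_{i<\omega}\,\min(r^{\ge i}\setminus\gamma)
\]
defines a function in $\kappa^\kappa$. Lemma~\ref{lem:long}, applied to $\{h_r:r\in\mathcal R\}$ and $C=\kappa$, gives a club $E$ with $\kappa$ many $h_r$-long blocks for each $r$. If $[e,e^{+E})$ is $h_r$-long, then for every $i$ the point $\alpha_i=\min(r^{\ge i}\setminus e)$ satisfies $e\le\alpha_i\le h_r(e)<e^{+E}$, $\alpha_i\in r$ and $n(\alpha_i)\ge i$. So condition (i) of Lemma~\ref{lem:compare} holds for every $r\in\mathcal R$.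

\emph{The function $s$.} By (U2), for each $r\in\mathcal R$ there is $j(r)<\omega$ such that $r'=r\cap n^{-1}\{j(r)\}$ has size $\kappa$. The family $\mathcal B=\{r':r\in\mathcal R\}$ has size at most $|\mathcal R|$. Corollary~\ref{cor:tall}, applied to $E$ and $\mathcal B$, gives $s:\kappa\to\omega$ that is constant on $E$-blocks and tall on every $r'$. This is condition (ii).

By Lemma~\ref{lem:compare}, the set $x=\{\alpha:s(\alpha)\le n(\alpha)\}$ splits every $r\in\mathcal R$. Thus no family of size $<\mathfrak d(\kappa)$ is unsplit, that is, $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$.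
\end{proof}

\begin{remark}
Both properties of $s$ are needed. The function $s=0$ is constant on blocks but not tall, and it gives $x=\kappa$. If $t$ is tall on every member of $\mathcal B$, then so is $s=n+1+t$, because $s\ge t$; this $s$ gives $x=\emptyset$. So tallness on $\mathcal B$ without constancy on $E$-blocks does not suffice.
\end{remark}

\begin{remark}
By the model mentioned in Section~\ref{sec:intro}, the argument must break for $\omega$ in place of $\kappa$. Apart from the basic facts about clubs, uncountability enters through (U1) in the definition of $h_r$ and through (U2) in the choice of $j(r)$. Both steps fail on $\omega$. Blocks are then finite, so condition (i) of Lemma~\ref{lem:compare} never holds. And the identity function is tall on every infinite subset of $\omega$, while its level sets are single points.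
\end{remark}

\section{From two colors to $\kappa$ colors}\label{sec:colors}

Repeated splitting gives countably many colors.

\begin{lemma}\label{lem:omega}
If $\mathcal A\subseteq[\kappa]^\kappa$ and $|\mathcal A|<\mathfrak d(\kappa)$, there are pairwise disjoint sets $P_m\subseteq\kappa$, $m<\omega$, with $|a\cap P_m|=\kappa$ for all $a\in\mathcal A$ and $m<\omega$.
\end{lemma}

\begin{proof}
We choose $P_m$ by recursion, keeping $|a\setminus Q_m|=\kappa$ for all $a\in\mathcal A$, where $Q_m=\bigcup_{l<m}P_l$. This holds for $Q_0=\emptyset$. Given $Q_m$, the family $\{a\setminus Q_m:a\in\mathcal A\}$ has size at most $|\mathcal A|$, so by Theorem~\ref{thm:A} some $x$ splits all its members. Let $P_m=x\setminus Q_m$. Then $a\cap P_m=(a\setminus Q_m)\cap x$ and $a\setminus Q_{m+1}=(a\setminus Q_m)\setminus x$ both have size $\kappa$.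
\end{proof}

The recursion cannot simply be continued, because nothing keeps $a\setminus\bigcup_{m<\omega}P_m$ large. Instead we use the whole function $S$ of Lemma~\ref{lem:descent}. It offers each point $\alpha$ a finite list of candidate colors, and each color $\xi<\kappa$ is offered to $\kappa$ many points of each $b$. It remains to pick one color from each list. A position in a finite list is a natural number, so countably many sets $P_m$ are enough to make the choice.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $S$ be given by Lemma~\ref{lem:descent} for the club $\kappa$ and the family $\mathcal B$. Say that $\xi$ has \emph{position} $m$ in $S(\alpha)$ if $\xi\in S(\alpha)$ and $|S(\alpha)\cap\xi|=m$. Each $m<|S(\alpha)|$ is the position of exactly one element of $S(\alpha)$. For $b\in\mathcal B$, $\xi<\kappa$ and $m<\omega$ let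
\[
b_{\xi,m}=\{\alpha\in b:\xi\text{ has position }m\text{ in }S(\alpha)\}.
\]
The set $\{\alpha\in b:\xi\in S(\alpha)\}$ has size $\kappa$ and equals $\bigcup_{m<\omega}b_{\xi,m}$. By (U2), for all $b$ and $\xi$ some $b_{\xi,m}$ has size $\kappa$. Let $\mathcal A$ be the family of all sets $b_{\xi,m}$ of size $\kappa$. Then $|\mathcal A|\le\max(|\mathcal B|,\kappa)<\mathfrak d(\kappa)$, because $\kappa<\mathfrak d(\kappa)$ by \eqref{eq:bounds}. Take sets $P_m$ for $\mathcal A$ as in Lemma~\ref{lem:omega}. If $\alpha\in P_m$ and $m<|S(\alpha)|$, let $c(\alpha)$ be the element of $S(\alpha)$ of position $m$; for all other $\alpha$ let $c(\alpha)=0$. This is well defined since the $P_m$ are disjoint. Given $b\in\mathcal B$ and $\xi<\kappa$, choose $m$ with $b_{\xi,m}\in\mathcal A$. Then $c$ takes the value $\xi$ on all of $b_{\xi,m}\cap P_m$, a subset of $b$ of size $\kappa$.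
\end{proof}

For nonempty $\mathcal B$ the number $\kappa$ of colors is the largest possible, since the color classes are disjoint nonempty subsets of $\kappa$.

\section{Consequences}\label{sec:consequences}

For a cardinal $\theta$ with $2\le\theta\le\kappa$ let $\mathfrak r_\theta(\kappa)$ be the least size of a family $\mathcal B\subseteq[\kappa]^\kappa$ such that for each $c:\kappa\to\theta$ there are $b\in\mathcal B$ and $\xi<\theta$ with $|b\cap c^{-1}\{\xi\}|<\kappa$. Call such a family \emph{$\theta$-unsplit}.

\begin{corollary}
For $2\le\theta\le\kappa$,
\[
\mathfrak d(\kappa)\le\mathfrak r_\kappa(\kappa)\le\mathfrak r_\theta(\kappa)\le\mathfrak r_2(\kappa)=\mathfrak r(\kappa).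
\]
\end{corollary}

\begin{proof}
A coloring $c:\kappa\to2$ gives $b$ two color classes of size $\kappa$ exactly when $c^{-1}\{0\}$ splits $b$. So $2$-unsplit means unsplit, and $\mathfrak r_2(\kappa)=\mathfrak r(\kappa)$. Let $\theta\le\theta'$ and let $\mathcal B$ be $\theta$-unsplit. Given $c':\kappa\to\theta'$, merge colors: let $c(\alpha)=c'(\alpha)$ if $c'(\alpha)<\theta$ and $c(\alpha)=0$ otherwise. There are $b\in\mathcal B$ and $\xi<\theta$ with $|b\cap c^{-1}\{\xi\}|<\kappa$, and $(c')^{-1}\{\xi\}\subseteq c^{-1}\{\xi\}$. So $\mathcal B$ is $\theta'$-unsplit, and $\mathfrak r_{\theta'}(\kappa)\le\mathfrak r_\theta(\kappa)$. The first inequality is Theorem~\ref{thm:B}.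
\end{proof}

An ultrafilter $U$ on $\kappa$ is \emph{uniform} if all its members have size $\kappa$. A \emph{$\pi$-base} of $U$ is a family $\mathcal B\subseteq[\kappa]^\kappa$ such that every member of $U$ contains a member of $\mathcal B$, and a \emph{base} is a $\pi$-base contained in $U$. The \emph{$\pi$-character} and the \emph{character} of $U$ are the least sizes of a $\pi$-base and of a base.

\begin{corollary}
Every $\pi$-base of a uniform ultrafilter on $\kappa$ has size at least $\mathfrak d(\kappa)$. In particular, the $\pi$-character and the character of every uniform ultrafilter on $\kappa$ are at least $\mathfrak d(\kappa)$.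
\end{corollary}

\begin{proof}
Let $\mathcal B$ be a $\pi$-base of $U$ and let $x\subseteq\kappa$. One of $x$ and $\kappa\setminus x$ is in $U$ and so contains some $b\in\mathcal B$, which $x$ does not split. Thus $\mathcal B$ is unsplit, and $|\mathcal B|\ge\mathfrak d(\kappa)$ by Theorem~\ref{thm:A}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Blass}
Blass, \emph{Combinatorial cardinal characteristics of the continuum}, Handbook of Set Theory.

\bibitem{FS}
Vera Fischer and Daniel T. Soukup, \emph{More ZFC inequalities between cardinal invariants}, arXiv:1802.02791 (2018).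

\end{thebibliography}
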